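\title{Plane curves with arbitrarily negative $H$-constant}

\begin{abstract}
The $H$-constant of a reduced singular complex plane curve is the self-intersection of its smooth proper transform divided by the number of its singular points, infinitely near ones included. We show that there are curves with $H\le -4$: an explicit family has $H\to -7$ and contains a curve of degree $72$ with $25$ singular points and $H=-112/25$. We then show that $H$ is not bounded below. The curves are pull-backs, under the power maps $(x:y:z)\mapsto(x^n:y^n:z^n)$, of configurations of disjoint negative curves on a toric surface blown up at one point of its torus.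
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work over $\mathbb{C}$. A \emph{curve} is a reduced curve, not necessarily irreducible. Let $C\subset\mathbb{P}^2$ be a singular curve of degree $d$. Blow up a singular point $p_1$ of $C$, replace $C$ by its proper transform, and repeat as long as the proper transform is singular. After finitely many steps we reach a surface $X$ on which the proper transform $C'$ is smooth, that is, a disjoint union of smooth irreducible curves. The points $p_1,\dots,p_r$ that were blown up are the \emph{singular points of $C$, infinitely near ones included}; a point is infinitely near if it lies on an earlier exceptional curve. Let $m_i\ge2$ be the multiplicity at $p_i$ of the proper transform at that stage. Blowing up is a local operation, so the points and their multiplicities do not depend on the order of the steps. For example, the tacnode $v^2=u^4$ contributes two points of multiplicity $2$. The \emph{$H$-constant} of $C$ is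
\[
H(C)=\frac{C'^2}{r}=\frac{d^2-\sum_{i=1}^r m_i^2}{r}.
\]

The numerator alone has no lower bound: $d\ge 3$ general lines have $r=\binom d2$ double points and $C'^2=d^2-4\binom d2=-d(d-2)$. The quotient $H$ measures negativity per point blown up, and for general lines it is $-2(d-2)/(d-1)>-2$. To push $H$ further down one needs points of high multiplicity. Indeed $K_X\cdot C'=-3d+\sum m_i$, so the adjunction formula, applied to each of the $k\le d$ disjoint components of $C'$, gives $C'^2\ge-2k+3d-\sum m_i\ge d-\sum m_i$, and therefore
\[
H(C)>-\frac1r\sum_{i=1}^r m_i .
\]
But high multiplicities cost degree, and the term $d^2$ works in the opposite direction: $d$ concurrent lines have $H=0$.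

A better balance is struck by the $3n$ lines
\begin{equation}\label{eq:fermat}
(x^n-y^n)(y^n-z^n)(z^n-x^n)=0,\qquad n\ge2 .
\end{equation}
They have a triple point at each of the $n^2$ points $(\zeta:\zeta':1)$ with $\zeta^n=\zeta'^n=1$, and a point of multiplicity $n$ at each of the three coordinate points. Since $3n^2+3\binom n2=\binom{3n}2$, every pair of lines is accounted for and there are no other singular points. Hence
\begin{equation}\label{eq:fermatH}
H=\frac{(3n)^2-n^2\cdot 3^2-3n^2}{n^2+3}=\frac{-3n^2}{n^2+3},
\end{equation}
which tends to $-3$ from above. Example~\ref{ex:four} below is a family of the same kind that tends to $-4$ from above. Such families, each approaching a small negative integer without reaching it, would lead one to guess that $H$ has a small lower bound. The following question is posed in \cite{DHS}.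

\medskip
\noindent\textbf{Question.} \emph{Is there a reduced singular complex curve $C\subset\mathbb{P}^2$ with $H(C)\le-4$?}
\medskip

The answer is yes, and there is no lower bound at all.

\begin{theorem}\label{thm:A}
For every $n\ge2$ there is a reduced plane curve $C_n$ of degree $18n$ with $r=n^2+9$ and
\[
H(C_n)=\frac{-7n^2}{n^2+9}.
\]
Hence $H(C_n)<-4$ for all $n\ge4$, and $H(C_n)\to-7$. The curve $C_4$ has degree $72$, it has $25$ singular points, infinitely near ones included, and $H(C_4)=-112/25=-4.48$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $J\ge2$ there are an integer $S\le-J$ and reduced singular plane curves $C_n$ $(n\ge2)$ with $H(C_n)\to S$. Thus $\inf_C H(C)=-\infty$, the infimum being taken over reduced singular plane curves.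
\end{theorem}

The method is already visible in \eqref{eq:fermat}. That arrangement is the pull-back, under the power map $f_n(x:y:z)=(x^n:y^n:z^n)$, of the three lines $L_1,L_2,L_3$ joining $e=(1:1:1)$ to the coordinate points. Blow up $e$ and the three coordinate points. The lines become disjoint, each of square $1-1-1=-1$, and the total is $3^2-3^2-3\cdot1^2=-3$. Pulling back multiplies every term of this sum by $n^2$: the degree is multiplied by $n$, the multiplicity at a coordinate point is multiplied by $n$, and the triple point $e$ is replaced by $n^2$ triple points. This is the numerator of \eqref{eq:fermatH}. The denominator behaves differently: $e$ counts $n^2$ times, while each coordinate point, being its own full preimage, counts once. As $n\to\infty$ the coordinate points keep their weight in the numerator and lose it in the denominator.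

So points fixed by the torus can be blown up at no asymptotic cost, and this includes infinitely near ones. Section~\ref{sec:power} makes this precise: if a toric surface blown up at $e$ carries a suitable smooth curve $C'$, then $C'^2$ is a limit of $H$-constants. The problem becomes one of finding many disjoint negative curves on such a surface. Sections~\ref{sec:Z} and~\ref{sec:seven} find seven of them by hand, which proves Theorem~\ref{thm:A}. Sections~\ref{sec:frames}--\ref{sec:B} produce arbitrarily many by a recursion, which proves Theorem~\ref{thm:B}.

\section{Facts about surfaces}\label{sec:facts}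

All surfaces below are smooth and projective. Two smooth curves meet \emph{transversally} at a point if their tangent lines there are distinct. A \emph{$(-1)$-curve} is a smooth rational curve of self-intersection $-1$. We use the following standard facts.
\begin{itemize}
\item[(S1)] Let $\sigma:X'\to X$ be the blow-up of a point $p$, with exceptional curve $E_p$. Then $K_{X'}=\sigma^*K_X+E_p$. If $D_1,D_2$ have multiplicities $\mu_1,\mu_2$ at $p$, their proper transforms satisfy $D_1'\cdot E_p=\mu_1$ and $D_1'\cdot D_2'=D_1\cdot D_2-\mu_1\mu_2$. The points of $E_p$ are the tangent directions at $p$, and the proper transform of a smooth branch meets $E_p$ transversally, at its own direction.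
\item[(S2)] A smooth irreducible curve $D$ of genus $\gamma$ on $X$ has $D^2+K_X\cdot D=2\gamma-2$.
\item[(S3)] Curves $D_1,D_2$ without common component have $D_1\cdot D_2\ge0$, with equality exactly when they are disjoint.
\item[(S4)] A birational morphism of surfaces is a composition of blow-ups of points. In particular it is an isomorphism over the complement of the finite set of points to which it contracts a curve.
\item[(S5)] If $f:X'\to X$ is finite of degree $\delta$, then $(f^*D)^2=\delta D^2$.
\end{itemize}

\section{Power maps on toric blow-ups}\label{sec:power}

Let $T\subset\mathbb{P}^2$ be the torus $xyz\ne0$, a group with identity $e=(1:1:1)$ that acts on $\mathbb{P}^2$. Let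
\[
Y=Y_N\to Y_{N-1}\to\cdots\to Y_0=\mathbb{P}^2
\]
be a sequence of blow-ups in which the center $z_i\in Y_{i-1}$ is a $T$-fixed point. We need three properties of these surfaces, and all three can be read off from charts.

\emph{Charts.} Each $Y_i$ is covered by $T$-invariant charts $\mathbb{C}^2$ whose coordinates $(u,v)$ form a basis of the character group of $T$ and in which $T$ is the set $uv\ne0$. For $\mathbb{P}^2$ take $(x/z,y/z)$, $(y/x,z/x)$, $(x/y,z/y)$. The only fixed point in a chart is its origin, and blowing it up replaces the chart by the two charts $(u,v/u)$ and $(u/v,v)$, which are of the same kind. A chart is the union of four orbits: the origin, the two punctured axes, and $T$.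

\emph{Boundary.} The \emph{boundary} $\partial_{Y_i}=Y_i\setminus T$ is a cycle of smooth rational curves, given by $uv=0$ in each chart. Its \emph{nodes}, the points lying on two components, are the $T$-fixed points. Blowing up a node inserts the exceptional curve into the cycle between the two components through that node. The coordinates of two charts differ by a matrix in $\mathrm{GL}_2(\mathbb{Z})$, so the form $\frac{du}{u}\wedge\frac{dv}{v}$ is the same in all charts up to sign. It has a simple pole along the boundary and no zeros, so $K_{Y_i}=-\partial_{Y_i}$.

\emph{Power maps.} The map $\tau\mapsto \tau^n$ of $T$ pulls a character $\chi$ back to $\chi^n$, so it is $(u,v)\mapsto(u^n,v^n)$ in every chart. These formulas agree on the dense set $T$, so they glue to a morphism $f_n:Y_i\to Y_i$ that commutes with the blow-downs. It maps every orbit to itself, so the preimage of a chart is that chart and $f_n^{-1}(\partial_{Y_i})=\partial_{Y_i}$. Hence $f_n$ is finite of degree $n^2$, and it is \'etale (locally biholomorphic) on $T$.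

\begin{definition}\label{def:good}
A \emph{model} is a surface $W=\operatorname{Bl}_eY$ with $Y$ as above. We write $E$ for the exceptional curve over $e$ and $\partial_W\cong\partial_Y$ for the preimage of $\partial_Y$, which is disjoint from $E$. A curve $C'\subset W$ is \emph{good} if it is smooth, has no component contained in $\partial_W\cup E$, contains no node of $\partial_W$, and meets $\partial_W$ transversally.
\end{definition}

Blowing up a node of $\partial_W$ gives another model, since the blow-up at $e$ takes place away from the boundary. By (S1) we have $K_W=E-\partial_W$, so (S2) gives, for a smooth rational curve $A\subset W$,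
\begin{equation}\label{eq:adj}
A\cdot E=A\cdot\partial_W-A^2-2 .
\end{equation}

\begin{proposition}\label{prop:power}
Let $C'\subset W=\operatorname{Bl}_eY_N$ be a good curve with $m:=C'\cdot E\ge2$. Let $C^{(i)}$ be its image in $Y_i$, let $\mu_i$ be the multiplicity of $C^{(i-1)}$ at $z_i$, and let $N'\le N$ be the number of indices $i$ with $\mu_i\ge1$. For $n\ge2$ the divisor $C_n=f_n^*C^{(0)}$ is a reduced plane curve of degree $n\deg C^{(0)}$ with exactly $r=n^2+N'$ singular points, infinitely near ones included, and
\[
H(C_n)=\frac{n^2\,C'^2}{n^2+N'}\ \longrightarrow\ C'^2\qquad(n\to\infty).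
\]
\end{proposition}

\begin{proof}
Every component of $C'$ meets $W\setminus(\partial_W\cup E)=T\setminus\{e\}$, where all the blow-downs are isomorphisms. So $C^{(i)}$ is a curve without boundary components, $C^{(i)}$ is the proper transform of $C^{(i-1)}$, and $C'$ is the proper transform of $\bar C:=C^{(N)}$. By (S1), $\bar C$ has multiplicity $m$ at $e$ and $\bar C^2=C'^2+m^2$. Away from $e$ the curve $\bar C$ is smooth.

\emph{The pull-backs.} Put $D^{(i)}=f_n^*C^{(i)}$. Since $f_n$ is finite, a component of $D^{(i)}$ maps onto a component of $C^{(i)}$, so it is not a boundary component. It therefore meets $T$, where $f_n$ is \'etale, and so it appears with coefficient $1$. Thus $D^{(i)}$ is the closure of $f_n^{-1}(C^{(0)}\cap T)$ in $Y_i$, with reduced structure. In particular $C_n=D^{(0)}$ is reduced and $D^{(i)}$ is its proper transform on $Y_i$. An equation of $C_n$ is obtained by substituting $x^n,y^n,z^n$ in an equation of $C^{(0)}$, which gives the degree.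

\emph{The centers $z_i$.} In the chart centered at $z_i$ let $\varphi(u,v)=0$ be an equation of $C^{(i-1)}$, with lowest-degree form $\varphi_{\mu_i}$. Then $D^{(i-1)}$ has equation $\varphi(u^n,v^n)=0$, with lowest-degree form $\varphi_{\mu_i}(u^n,v^n)$, so its multiplicity at $z_i$ is $n\mu_i$. If $\mu_i\ge1$ this is at least $2$. If $\mu_i=0$, then $z_i$ is not on $D^{(i-1)}$; the blow-up is an isomorphism near the curve, and no later center lying over $z_i$ is on the curve either.

\emph{The curve $D^{(N)}$ on $Y$.} It contains no node, since $\bar C$ contains none and $f_n$ fixes the nodes. Near a boundary point of $\bar C$ choose a chart in which the boundary is $u=0$ and the point is $(0,c)$ with $c\neq0$. By transversality $\bar C$ is there a graph $v=\psi(u)$ with $\psi(0)=c$. Its preimage $v^n=\psi(u^n)$ consists, near $u=0$, of the $n$ disjoint smooth branches $v=\zeta\,\psi(u^n)^{1/n}$, $\zeta^n=1$. So $D^{(N)}$ is smooth along the boundary. On $T$ the map $f_n$ is \'etale, so $D^{(N)}$ is singular exactly at the $n^2$ points over $e$, and at each of them it is locally isomorphic to $\bar C$ at $e$. Such a point has multiplicity $m\ge2$, and one blow-up makes the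 curve smooth over it, because $C'$ is smooth.

\emph{The count.} Omit the blow-ups with $\mu_i=0$, which do not touch the curve. What remains is a sequence of $N'+n^2$ blow-ups, each at a singular point of the current proper transform of $C_n$, ending with a smooth curve. This is the process that defines $H(C_n)$, so $r=n^2+N'$. By (S5) and (S1) the final self-intersection is $n^2\bar C^2-n^2m^2=n^2C'^2$.
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
All the negativity comes from the point $e$. On $Y$ a general translate of $\bar C$ under the connected group $T$ has no component in common with $\bar C$, so $\bar C^2\ge0$ by (S3). If $m\le1$, the points over $e$ are not singular, they are not blown up, and the final self-intersection is $n^2\bar C^2\ge0$.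

Transversality keeps the boundary's share of $r$ bounded. Suppose that $\bar C$ were simply tangent to $u=0$ at $(0,c)$ with $c\neq 0$, say $u=(v-c)^2$. At each of the $n$ preimages of this point the pull-back has the form $u^n=w^2$ with $w=v^n-c$ a local coordinate, and this singularity contains $\lfloor n/2\rfloor$ successive double points. That adds about $n^2/2$ points, which is not negligible against $n^2$. A tangency at a point that is not a node cannot be removed by passing to another model, since only nodes may be blown up. This is the main difficulty in the proof of Theorem~\ref{thm:B}.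
\end{remark}

\section{Coordinates in which the boundary is a grid}\label{sec:Z}

To find negative curves we want coordinates in which the boundary and the curve $E$ are as simple as possible. Let $V_1=(1:0:0)$, $V_2=(0:1:0)$, $V_3=(0:0:1)$, and let $Z$ be the model obtained by blowing up $V_1,V_2,V_3$ and $e$. Let $\ell$ be the class of a line, $E_i$ the exceptional curve over $V_i$, $M_1,M_2,M_3$ the proper transforms of $x=0$, $y=0$, $z=0$, and $L_i$ the proper transform of the line $eV_i$. The boundary $\partial_Z$ is the hexagon formed by the $E_i$ and $M_j$, with nodes $E_i\cap M_j$ for $i\ne j$. Consider the rational functions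
\[
s=\frac{y-z}{y-x},\qquad t=\frac{x(y-z)}{z(y-x)},\qquad\text{so that}\quad \frac xz=\frac ts,\quad \frac yz=\frac{t-1}{s-1}.
\]
The first identity is immediate. The second follows from $s-1=\frac{x-z}{y-x}$ and $x(y-z)-z(y-x)=y(x-z)$.

\begin{lemma}\label{lem:Z}
The map $\Phi=(s,t):Z\to\mathbb{P}^1\times\mathbb{P}^1$ is a morphism. It is the blow-up of $q_1=(0,0)$, $q_2=(1,1)$, $q_3=(\infty,\infty)$, with exceptional curves $L_1,L_2,L_3$. The curves $E_1,E_2,E_3$ are the proper transforms of the vertical lines $s=0,1,\infty$, the curves $M_1,M_2,M_3$ are those of the horizontal lines $t=0,1,\infty$, and $E$ is that of the diagonal $s=t$. The fibers of $s$ have class $\ell-E$.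
\end{lemma}

\begin{proof}
The level curves of $s$ are the lines through $e$, and those of $t$ are the conics through $V_1,V_2,V_3,e$. In each pencil two members meet transversally at the base points, by B\'ezout's theorem, so blowing up each base point once makes the function a morphism. The fibers of $s$ and $t$ on $Z$ have classes $\phi=\ell-E$ and $\phi'=2\ell-E_1-E_2-E_3-E$, and $\phi\cdot\phi'=1$. The identities above invert $\Phi$, so it is birational. A contracted curve is a component of a fiber of $s$ on which $\phi'$ has degree $0$. The fibers of $s$ are the three curves $L_i+E_i$, where $\phi'\cdot L_i=0$ and $\phi'\cdot E_i=1$, and irreducible curves, on which $\phi'$ has degree $1$. So exactly $L_1,L_2,L_3$ are contracted. On $y=z$, $x=z$, $x=y$ the pair $(s,t)$ equals $(0,0)$, $(1,1)$, $(\infty,\infty)$. By (S4), $\Phi$ is the blow-up of these three points. The function $s$ takes the values $0,1,\infty$ at $V_1,V_2,V_3$, hence on $E_1,E_2,E_3$; the function $t$ takes the values $0,1,\infty$ on $x=0$, $y=0$, $z=0$; and on $E$ we have $t/s=x/z=1$. None of these seven curves is contracted, so each maps onto the line or diagonal named.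
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\draw (0,-0.35) -- (0,2.35) node[above] {$E_1$};
\draw (1,-0.35) -- (1,2.35) node[above] {$E_2$};
\draw (2,-0.35) -- (2,2.35) node[above] {$E_3$};
\draw (-0.35,0) -- (2.35,0) node[right] {$M_1\ (t=0)$};
\draw (-0.35,1) -- (2.35,1) node[right] {$M_2\ (t=1)$};
\draw (-0.35,2) -- (2.35,2) node[right] {$M_3\ (t=\infty)$};
\node[below] at (0,-0.35) {$s=0$};
\node[below] at (1,-0.35) {$s=1$};
\node[below] at (2,-0.35) {$s=\infty$};
\draw[dashed] (-0.25,-0.25) -- (2.25,2.25);
\node at (1.62,1.38) {$E$};
\fill (0,0) circle (0.06) node[above left] {$q_1$};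
\fill (1,1) circle (0.06) node[above left] {$q_2$};
\fill (2,2) circle (0.06) node[above left] {$q_3$};
\draw[fill=white] (0,1) circle (0.06) node[above left] {$c_0$};
\draw[fill=white] (1,2) circle (0.06) node[above left] {$c_1$};
\draw[fill=white] (2,0) circle (0.06) node[above left] {$c_\infty$};
\end{tikzpicture}
\caption{The surface $Z$ is $\mathbb{P}^1\times\mathbb{P}^1$ blown up at $q_1,q_2,q_3$. The six solid lines form the boundary hexagon, whose nodes are the six crossings off the diagonal; three of them are marked $c_0,c_1,c_\infty$. The dashed diagonal is the exceptional curve $E$ over $e=(1:1:1)$.}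
\label{fig:grid}
\end{figure}

The nodes of $\partial_Z$ are therefore the six points of $\{0,1,\infty\}^2$ off the diagonal, where $\Phi$ is a local isomorphism (Figure~\ref{fig:grid}). Each $L_i$ meets $\partial_Z$ in one point of $E_i$ and one point of $M_i$, transversally by (S1), and these points are not nodes. So $L_1+L_2+L_3$ is good, with square $-3$, $m=3$ and $N'=3$, and Proposition~\ref{prop:power} returns \eqref{eq:fermatH}.

\section{Seven disjoint $(-1)$-curves}\label{sec:seven}

The simplest curves in $\mathbb{P}^1\times\mathbb{P}^1$ are graphs $t=R(s)$ of rational functions. A graph of degree $d$ is smooth and rational, its class is that of one horizontal line plus $d$ vertical lines, and so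
\begin{equation}\label{eq:graphs}
(\text{graph of degree }d)\cdot(\text{graph of degree }d')=d+d' .
\end{equation}
A graph that avoids $q_1,q_2,q_3$ is disjoint from the $L_i$ on $Z$. To make its square $2d$ negative we may blow up nodes only, so the graph should pass through as many nodes as possible. It meets each of the three vertical boundary lines once, and we ask that this happen at
\[
c_0=(0,1),\qquad c_1=(1,\infty),\qquad c_\infty=(\infty,0),
\]
that is, $R(0)=1$, $R(1)=\infty$, $R(\infty)=0$. For $d=1$ this already gives $2-3=-1$. For $d=2$ it gives $4-3=1$, and two more nodes are needed. They come from tangency: after $c_\alpha$ is blown up, let $c'_\alpha$ be the node where the exceptional curve $E_{c_\alpha}$ meets the proper transform of the horizontal line through $c_\alpha$. A graph tangent to that line passes through $c'_\alpha$. A map of degree $2$ has two ramification points, so we can ask for tangency at two of the three points $c_\alpha$, and there are three ways to choose them. Let $a_\alpha$ be the order of contact of the graph with the horizontal line at $c_\alpha$, that is, the multiplicity with which $R$ takes its value at $s=\alpha$. Let $G_j$ be the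 graph of $R_j$ in the following table.
\[
\begin{array}{c|c|c|c|l}
j & R_j & R_j-1 & (a_0,a_1,a_\infty) & \text{other solutions of }R_j\in\{0,1,\infty\}\\ \hline
0 & \dfrac{1}{1-s} & \dfrac{s}{1-s} & (1,1,1) & \text{none}\\[2.2ex]
1 & \dfrac{1-2s}{(1-s)^2} & \dfrac{-s^2}{(1-s)^2} & (2,2,1) & R_1(1/2)=0,\ \text{simple}\\[2.2ex]
2 & \dfrac{1}{1-s^2} & \dfrac{s^2}{1-s^2} & (2,1,2) & R_2(-1)=\infty,\ \text{simple}\\[2.2ex]
3 & \dfrac{1}{(1-s)^2} & \dfrac{s(2-s)}{(1-s)^2} & (1,2,2) & R_3(2)=1,\ \text{simple}
\end{array}
\]

We describe how these graphs meet the boundary after blowing up. At $c_0,c_1,c_\infty$ use the local coordinates $(\sigma,\tau)=(s,t-1)$, $(s-1,1/t)$, $(1/s,t)$. The vertical line is $\sigma=0$, the horizontal line is $\tau=0$, and the graph is $\tau=\sigma^{a_\alpha}\epsilon(\sigma)$ with $\epsilon(0)\neq0$. On $E_{c_\alpha}$ the coordinate is $\tau_1=\tau/\sigma$, and the nodes are $\tau_1=0$, which is $c'_\alpha$, and $\tau_1=\infty$.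
\begin{itemize}
\item If $a_\alpha=1$, the proper transform meets $E_{c_\alpha}$ transversally at $\tau_1=\epsilon(0)\ne0,\infty$, which is not a node.
\item If $a_\alpha=2$, the proper transform is $\tau_1=\sigma\epsilon(\sigma)$ in the chart $(\sigma,\tau_1)$. It passes through $c'_\alpha$, transversally to both boundary branches $\sigma=0$ and $\tau_1=0$. After $c'_\alpha$ is blown up it meets $E_{c'_\alpha}$ transversally at a point that is not a node, and over $c_\alpha$ it meets no other boundary component.
\end{itemize}
Away from the $c_\alpha$, a graph meets the boundary only on the horizontal lines, at the points $(1/2,0)$, $(-1,\infty)$, $(2,1)$ given by the last column. These are not nodes, and the intersections are transversal because the solutions are simple.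

\begin{example}\label{ex:four}
Blow up $Z$ at $c_0,c_1,c_\infty$ only. There $L_1+L_2+L_3+G_0$ is a good curve consisting of four disjoint $(-1)$-curves. By \eqref{eq:graphs}, $G_0\cdot E=2$, so $m=5$, and all six toric centers lie on the curve. Proposition~\ref{prop:power} gives $H=-4n^2/(n^2+6)$. This tends to $-4$ but never reaches it, which is why the curves of degree $2$ are needed.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $W$ be the model obtained from $Z$ by blowing up $c_0,c_1,c_\infty$ and then $c'_0,c'_1,c'_\infty$, so that $N=3+6=9$. Keep the names $L_i$, $G_j$ for the proper transforms on $W$. All four graphs pass through the three points $c_\alpha$ and avoid the $q_i$. The curve $G_0$ passes through no $c'_\alpha$, while $G_1,G_2,G_3$ pass through $\{c_0',c_1'\}$, $\{c_0',c_\infty'\}$, $\{c_1',c_\infty'\}$, so that any two of them share exactly one $c'_\alpha$. By \eqref{eq:graphs} and (S1), for $1\le i\neq j\le3$,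
\[
G_0^2=2-3=-1,\qquad G_i^2=4-5=-1,\qquad G_0\cdot G_i=3-3=0,\qquad G_i\cdot G_j=4-3-1=0 .
\]
By (S3) the $G_j$ are pairwise disjoint. They are disjoint from the $L_i$, which are unaffected by the six blow-ups. Hence
\[
C'=L_1+L_2+L_3+G_0+G_1+G_2+G_3
\]
consists of seven disjoint $(-1)$-curves. None is a boundary component or $E$, by Lemma~\ref{lem:Z}, and we have seen that each meets $\partial_W$ transversally and away from the nodes. So $C'$ is good and $C'^2=-7$.

The diagonal is a graph of degree $1$ through $q_1,q_2,q_3$ and through no $c_\alpha$. Hence $L_i\cdot E=1$, and \eqref{eq:graphs} gives $G_0\cdot E=2$ and $G_j\cdot E=3$ for $j\geq 1$, so $m=3+2+9=14$. The multiplicity at $V_i$ is the intersection number with $E_i$ on $Z$, to which $L_i$ and the four graphs contribute $1$ each, so it is $5$. The multiplicity is $4$ at each $c_\alpha$ and $2$ at each $c'_\alpha$. Thus $N'=9$. Since $\ell=(\ell-E)+E$ and a graph meets a general fiber of $s$ once, $G_0$ is a plane curve of degree $1+2=3$ and $G_1,G_2,G_3$ have degree $1+3=4$. With the three lines, the total degree is $3+3+12=18$. Proposition~\ref{prop:power} gives the degree, the number $r$ and the value of $H(C_n)$.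 As a check on the multiplicities,
\[
(18n)^2-3(5n)^2-3(4n)^2-3(2n)^2-n^2\cdot14^2=(324-75-48-12-196)\,n^2=-7n^2 .
\]
Finally $7n^2>4(n^2+9)$ is equivalent to $n^2>12$, which holds for $n\ge4$.
\end{proof}

\section{Framed models}\label{sec:frames}

For Theorem~\ref{thm:B} we need $J$ disjoint negative curves on one model. The curves $G_0$ and $G_2$ belong to the family $t=1/(1-s^k)$, but this family cannot supply more than two at a time: if $k'-k\ge2$, the graphs for $k$ and $k'$ meet over every $s=\zeta\neq1$ with $\zeta^{k'-k}=1$, at a point that is not a node, and no model separates them.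

We use instead the mechanism that kept the $L_i$ away from the graphs: the $L_i$ are contracted to points, and the graphs avoid those points. Suppose a model $W$ maps birationally to $\mathbb{P}^1\times\mathbb{P}^1$. A fiber of one of the projections has square $0$; if it passes through a node, blowing up the node makes it a $(-1)$-curve. We then change the map to $\mathbb{P}^1\times\mathbb{P}^1$ so that it contracts this curve, and start again with a fiber that avoids all the points to which curves have been contracted. The changes of map are all instances of one lemma.

\begin{lemma}\label{lem:elem}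
Let $(\xi,\eta)$ be coordinates on $\Pi=\mathbb{P}^1\times\mathbb{P}^1$, let $a,b$ be automorphisms of $\mathbb{P}^1$, and put $\varphi=a(\xi)\,b(\eta)$. Let $\xi_0=a^{-1}(0)$, $\xi_\infty=a^{-1}(\infty)$, $P_0=(\xi_0,b^{-1}(\infty))$, $P_\infty=(\xi_\infty,b^{-1}(0))$. On the blow-up $\hat\Pi$ of $P_0$ and $P_\infty$, the pair $(\xi,\varphi)$ is a birational morphism to $\mathbb{P}^1\times\mathbb{P}^1$. It contracts exactly two curves: the proper transform of $\{\xi=\xi_0\}$, to $(\xi_0,0)$, and that of $\{\xi=\xi_\infty\}$, to $(\xi_\infty,\infty)$. It maps the exceptional curves over $P_0$ and $P_\infty$ onto the lines $\{\xi=\xi_0\}$ and $\{\xi=\xi_\infty\}$.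
\end{lemma}

\begin{proof}
The product $ab$ is defined except where one factor is $0$ and the other is $\infty$, that is, at $P_0$ and $P_\infty$. At $P_0$ the functions $a$ and $1/b$ are local coordinates and $\varphi$ is their ratio; at $P_\infty$ the same holds for $b$ and $1/a$. A ratio of local coordinates is a morphism on the blow-up and restricts to an isomorphism from the exceptional curve to $\mathbb{P}^1$. The map is birational, since $b=\varphi/a(\xi)$. A contracted curve lies in a fiber of $\xi$. On a line $\xi=c$ with $c\ne\xi_0,\xi_\infty$ the function $\varphi=a(c)b(\eta)$ is not constant, and on the lines $\xi=\xi_0$, $\xi=\xi_\infty$ it is $0$ and $\infty$.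
\end{proof}

The recursion needs a supply of nodes at known positions and control over where the contracted curves go. The next definition records just this. Let $\Pi=\mathbb{P}^1\times\mathbb{P}^1$ have coordinates $(g,h)$, and put
\[
o=(0,1),\qquad \omega=(\infty,\infty),\qquad B=\Big\{h=\frac1{1-g}\Big\},\qquad U=\mathbb{C}^*\times\mathbb{C}\subset\Pi .
\]

\begin{definition}\label{def:framed}
A \emph{framed model} $(W;g,h)$ is a model $W$ with a birational morphism $\pi=(g,h):W\to\Pi$ such that, if $\Sigma\subset\Pi$ is the finite set of points to which $\pi$ contracts a curve,
\begin{itemize}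
\item[(F1)] $\Sigma\subset\{(c,\infty):c\in\mathbb{C}\}\cup\{(\infty,0)\}$;
\item[(F2)] the lines $\{g=0\}$, $\{g=\infty\}$, $\{h=\infty\}$ and the curve $B$ are images of components of $\partial_W$.
\end{itemize}
\end{definition}

By (F1) the set $\Sigma$ avoids $o$, $\omega$, the line $\{h=1\}$ and the open set $U$. By (S4) we may regard all of these as lying in $W$. By (F2) the points $o\in\{g=0\}\cap B$ and $\omega\in\{g=\infty\}\cap\{h=\infty\}$ are nodes of $\partial_W$. So $W^+=\operatorname{Bl}_{o,\omega}W$ is a model; let $E_o,E_\omega$ be the new boundary components. We consider two pairs of functions on $W^+$: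
\[
\text{shear:}\quad (g^+,h^+)=\Big(g,\ \frac{h-1}{g}\Big),\qquad\qquad
\text{swap:}\quad (g^+,h^+)=\Big(1-h,\ \frac{g}{h-1}\Big).
\]
The swap will contract the line $\{h=1\}$, which passes through $o$. The shear keeps the ruling $g$ and changes the other one; it will provide freedom of choice.

\begin{lemma}\label{lem:moves}
Let $(W;g,h)$ be a framed model. For both the shear and the swap, $(W^+;g^+,h^+)$ is a framed model, $E_o$ maps onto $\{g^+=0\}$, and $E_\omega$ maps onto $\{g^+=\infty\}$. Every curve contracted by $\pi$ misses $o$ and $\omega$, and its preimage in $W^+$ is contracted by $\pi^+$. The other curves contracted by $\pi^+$ are the proper transforms of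
\begin{itemize}
\item $\{g=0\}$, to $(0,\infty)$, and $\{g=\infty\}$, to $(\infty,0)$, for the shear;
\item $\{h=1\}$, to $(0,\infty)$, and $\{h=\infty\}$, to $(\infty,0)$, for the swap.
\end{itemize}
\end{lemma}

\begin{proof}
For the shear apply Lemma~\ref{lem:elem} with $\xi=g$, $a=1/g$, $b=h-1$. For the swap apply it with $\xi=h$, $a=1/(h-1)$, $b=g$, and replace the first coordinate $h$ by $1-h$. In both cases $P_0=\omega$ and $P_\infty=o$, and we obtain a birational morphism $\kappa:\hat\Pi=\operatorname{Bl}_{o,\omega}\Pi\to\Pi^+=\mathbb{P}^1\times\mathbb{P}^1$ that contracts the two curves listed and maps the exceptional curves as stated. Since $\pi$ is an isomorphism near $o$ and $\omega$, it lifts to a morphism $W^+\to\hat\Pi$, and $\pi^+$ is the composition with $\kappa$. This gives the statements on contracted curves, and $\Sigma^+=\kappa(\Sigma)\cup\{(0,\infty),(\infty,0)\}$.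

(F1) The shear sends $(c,\infty)$ to $(c,\infty)$ for $c\in\mathbb{C}^*$; it sends $(0,\infty)\in\{g=0\}$ to $(0,\infty)$ and $(\infty,0)\in\{g=\infty\}$ to $(\infty,0)$. The swap sends $(c,\infty)\in\{h=\infty\}$ to $(\infty,0)$ for all $c\in\mathbb{C}$, and it sends $(\infty,0)$ to $(1,\infty)$.

(F2) The lines $\{g^+=0\}$ and $\{g^+=\infty\}$ are the images of $E_o$ and $E_\omega$. The line $\{h^+=\infty\}$ is the image of $\{h=\infty\}$ under the shear and of $\{g=\infty\}$ under the swap. On $B$ we have $h-1=g/(1-g)$. So the shear gives $h^+=1/(1-g)=1/(1-g^+)$, and the swap gives $h^+=1-g=1/h=1/(1-g^+)$. In both cases $g^+$ is not constant on $B$, so $B$ maps onto the curve $h^+=1/(1-g^+)$.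
\end{proof}

The last computation explains the choice of $B$: both moves preserve it, so a node at $o$ is available after every move.

\begin{lemma}\label{lem:initial}
Let $W_0=\operatorname{Bl}_{c_1,c_\infty}Z$, $g=s$ and $h=\dfrac{1}{(1-s)\,t}$. Then $(W_0;g,h)$ is a framed model.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:elem} with $\xi=s$, $a=1/(1-s)$, $b=1/t$, so that $P_0=c_\infty$ and $P_\infty=c_1$, and compose with the blow-down of the $L_i$. The line $\{s=\infty\}$, which contains $q_3$, is contracted to $(\infty,0)$; the line $\{s=1\}$, which contains $q_2$, is contracted to $(1,\infty)$; and $q_1$ goes to $(0,\infty)$. So $\Sigma=\{(0,\infty),(1,\infty),(\infty,0)\}$ and (F1) holds. The remaining six boundary components $\{s=0\}$, $E_{c_\infty}$, $\{t=0\}$, $\{t=1\}$, $E_{c_1}$, $\{t=\infty\}$ map onto $\{g=0\}$, $\{g=\infty\}$, $\{h=\infty\}$, $B$, $\{g=1\}$, $\{h=0\}$, so (F2) holds.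
\end{proof}

\section{One round of the recursion}\label{sec:round}

One could apply the swap at once and take the line $\{h=1\}$ as the new negative curve. But that line is rigid, and nothing prevents it from being tangent to a boundary component, which Remark~\ref{rem:hyp} forbids. Shearing first replaces the single candidate by a sequence of candidates.

Let $(W;g,h)$ be a framed model and $a\ge1$. Apply the shear $a$ times. Each shear is the substitution $h=1+gh^+$, so we obtain a framed model $(W';g,h')$ with
\begin{equation}\label{eq:shears}
h=1+g+\dots+g^{a-1}+g^a h' .
\end{equation}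
Then apply the swap to $(W';g,h')$, and call the result $(W'';g'',h'')$. Let $A\subset W''$ be the proper transform of the line $\{h'=1\}$. We call the passage from $W$ to $W''$ a \emph{round with parameter $a$} and $A$ its \emph{new curve}. By \eqref{eq:shears}, over $g\in\mathbb{C}^*$ the line $\{h'=1\}$ is the graph
\[
\Gamma_a=\{h=1+g+\dots+g^a\}\subset U
\]
of a partial sum of the geometric series whose sum defines $B$. Let $\mathcal{D}(W)$ be the set of nonempty intersections $D\cap U$, where $D$ runs over the components of $\partial_W$ other than $B$. It is a finite set of smooth irreducible curves, closed in $U$, and it does not depend on $a$.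

\begin{lemma}\label{lem:round}
The new curve $A$ is a $(-1)$-curve on $W''$ with the following properties.
\begin{itemize}
\item[(a)] $A$ is neither a component of $\partial_{W''}$ nor $E$. It is contracted by $\pi''$, and it is disjoint from the preimage of every curve contracted by $\pi$.
\item[(b)] $A$ has one point with $g=0$ and one with $g=\infty$. Both lie on $\partial_{W''}$, neither is a node, and at both $A$ is transversal to the boundary.
\item[(c)] If $\Gamma_a$ is transversal to every $D\in\mathcal{D}(W)$ at every common point in $U$, then $A$ is transversal to every component of $\partial_{W''}$ at every common point.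
\end{itemize}
\end{lemma}

\begin{proof}
Let $F=\{h'=1\}$, and let $\Sigma',o',\omega',B'$ refer to the frame $(g,h')$. By (F1), $F$ avoids $\Sigma'$, so $W'\cong\Pi$ near $F$, and $F$ is a smooth rational curve of square $0$ on $W'$. It passes through $o'$ and not through $\omega'$, so $A^2=-1$ and $A\cap E_{\omega'}=\emptyset$.

\emph{The point with $g=0$.} The two boundary components through the node $o'$ are the vertical line $\{g=0\}$ and $B'$, which has slope $dh'/dg=1$ there. The horizontal line $F$ has a third direction. So $F$ is not a boundary component, and by (S1) $A$ meets $E_{o'}$ transversally at a point that is not a node. Since $A$ meets the boundary and $E$ does not, $A\neq E$.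

\emph{The point with $g=\infty$.} This is $(\infty,1)$. It lies on the line $\{g=\infty\}$, to which $F$ is transversal. Since $a\ge1$, this line is the image of the curve $E_\omega$ created by the last shear. The nodes on $E_\omega$ are its intersections with the two components that passed through the point blown up. By Lemma~\ref{lem:moves} and its proof, one of them is contracted to $(\infty,0)$ and the other maps onto $\{h'=\infty\}$. Neither image contains $(\infty,1)$, so this point is not a node. This proves (b).

\emph{Contracted curves.} The swap contracts $A$ by Lemma~\ref{lem:moves}. By the same lemma, applied $a$ times, a curve contracted by $\pi$ lies over $\Sigma'$ in $W'$, so it is disjoint from $F$, and it misses $o'$ and $\omega'$. This proves (a).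

\emph{The points with $g\in\mathbb{C}^*$.} All the centers blown up between $W$ and $W''$ have $g\in\{0,\infty\}$, so $W''\to W$ is an isomorphism over $g\in\mathbb{C}^*$ and the new boundary components do not enter this region. By \eqref{eq:shears}, $h$ is finite there exactly when $h'$ is, so the part of $A$ with $g\in\mathbb{C}^*$ is $\Gamma_a\subset U\subset W$. The boundary components that it can meet are $B$ and the members of $\mathcal{D}(W)$. On $\Gamma_a$ we have $(1-g)h=1-g^{a+1}\ne1$, so $B$ is not met. With (b), this proves (c).
\end{proof}

\begin{example}\label{ex:rounds}
Start with the model $W_0$ of Lemma~\ref{lem:initial}. Here $t=1/((1-g)h)$, so $\Gamma_a$ is the graph $t=1/(1-s^{a+1})$. For $a=1$ the new curve is $G_2$: the shear blows up $o=c_0$ and $\omega=c'_\infty$, the swap blows up $o'=c'_0$, and together with $c_1,c_\infty$ these are the five nodes on $G_2$. The set $\mathcal{D}(W_0)$ consists of $\{g=1\}$ and $\{h=0\}$, and every $\Gamma_a$ is transversal to both, since $1+g+\dots+g^a$ has simple roots.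

After this round, substituting in the formulas for the shear and the swap shows that $E_{c_0}$, $E_{c_1}$ and $\{t=\infty\}$ have become the curves $h=0$, $gh=-1$ and $g(1-g)h=1$ in the new frame. In terms of $w=1-(1-g)h$ they read $w=1$, $w=1/g$, $w=1-1/g$, and $\Gamma_a$ reads $w=g^k$ with $k=a+1$. Transversality to the third curve means that $g^{k+1}-g+1$ has no double root. A double root would satisfy $(k+1)g^k=1$, hence $g/(k+1)=g-1$ and $g=(k+1)/k>1$, which contradicts $(k+1)g^k=1$. Later rounds move more boundary components into $U$, with equations that depend on all earlier choices, so a general argument is needed.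
\end{example}

\section{Transversality to the partial sums}\label{sec:trans}

A tangency of $\Gamma_a$ with a curve $D$ imposes two conditions on a point of $D$. For large $a$ the condition on the slope forces the point close to one of finitely many points of the compactification of $D$, and there the condition on the value can be tested by comparing sizes. The comparison is conclusive except at points where $g$ has modulus $1$ without being a root of unity; these we handle by counting.

\begin{lemma}\label{lem:trans}
Let $\mathcal{D}$ be a finite set of smooth irreducible algebraic curves, closed in $U=\mathbb{C}^*\times\mathbb{C}$ and different from $B\cap U$. For infinitely many $a\ge1$ the graph $\Gamma_a$ is transversal to every $D\in\mathcal{D}$ at every common point in $U$.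
\end{lemma}

\begin{proof}
A vertical line $g=c$ is transversal to every graph, so we may assume that $g$ is nonconstant on each $D$. Then $D\cap\{g=1\}$ is finite, and the point $(1,a+1)$ of $\Gamma_a$ on $\{g=1\}$ lies on no $D$ once $a$ is large. On $U\setminus\{g=1\}$ the functions $g$ and $w=1-(1-g)h$ are coordinates, $B$ is $w=0$, and $\Gamma_a$ is $w=g^k$ with $k=a+1$.

\emph{The tangency conditions.} Let $\tilde D$ be the compact Riemann surface containing $D$ as the complement of a finite set. On $\tilde D$ the meromorphic function $g$ is nonconstant, and $w\not\equiv0$ because $D\ne B\cap U$. So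
\[
\theta=\frac{dw/w}{dg/g}
\]
is a meromorphic function on $\tilde D$. Suppose $D$ and $\Gamma_a$ are tangent at a point $P$ with $g(P)\neq1$. Then $w-g^k$ and its differential along $D$ vanish at $P$, so $w(P)=g(P)^k\neq0$ and $dw/w=k\,dg/g$ at $P$ along $D$. Since $D$ is smooth and $(g,w)$ are coordinates, $dg$ and $dw$ do not both vanish along $D$ at $P$; by the last relation $dg\ne0$. Hence
\begin{equation}\label{eq:bad}
w(P)=g(P)^k\in\mathbb{C}^*,\qquad \theta(P)=k .
\end{equation}
It suffices to find infinitely many $k$ for which \eqref{eq:bad} has no solution on any $\tilde D$.

\emph{Localization at the poles of $\theta$.} If $\theta$ is constant on $\tilde D$, then \eqref{eq:bad} is solvable on $\tilde D$ for at most one $k$. Otherwise $\theta$ is bounded outside any neighborhood of its poles, so the solutions of $\theta=k$ approach the set of poles uniformly as $k\to\infty$. Let $P_0$ be a pole, $g_0=g(P_0)$, $w_0=w(P_0)$. If $g_0$ were $0$ or $\infty$, then $dg/g$ would have a simple pole at $P_0$ and $dw/w$ at most a simple pole, so $\theta$ would be finite there. Hence $g_0\in\mathbb{C}^*$. The function $\log(g/g_0)$ vanishes at $P_0$ to some order $\alpha\ge1$,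 and its $\alpha$-th root is a local parameter $z$ with $g=g_0\exp(z^\alpha)$ and $dg/g=\alpha z^{\alpha-1}dz$. Let $P$ be a solution of \eqref{eq:bad} near $P_0$, and write $z=z(P)$. Then $z\ne0$, and $z\to0$ as $k\to\infty$.

\emph{Case 1: $w_0\in\{0,\infty\}$.} Write $w=z^\sigma\epsilon(z)$ with $\sigma\ne0$ and $\epsilon(0)\ne0$. Then $\theta=(\sigma+z\epsilon'/\epsilon)/(\alpha z^\alpha)$, so $\theta(P)=k$ gives $kz^\alpha\to\sigma/\alpha\neq0$ and $\log|z|=-\frac1\alpha\log k+O(1)$. Therefore
\[
\log|w(P)|=-\frac\sigma\alpha\log k+O(1),\qquad \log|g(P)^k|=k\log|g_0|+\operatorname{Re}(kz^\alpha)=k\log|g_0|+O(1).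
\]
The quantity $k\log|g_0|+\frac\sigma\alpha\log k$ tends to $\pm\infty$, whether $|g_0|=1$ or not. So \eqref{eq:bad} has no solution near $P_0$ for large $k$.

\emph{Case 2: $w_0\in\mathbb{C}^*$.} Since $\theta$ is not constant, neither is $w$. Write $w=w_0\exp\lambda(z)$ with $\lambda=cz^\beta+\cdots$, $c\ne0$, $\beta\ge1$. Then $\theta=\lambda'/(\alpha z^{\alpha-1})=\frac{\beta c}{\alpha}z^{\beta-\alpha}+\cdots$, and $\beta<\alpha$ because $P_0$ is a pole. The condition $\theta(P)=k$ reads $kz^\alpha=z\lambda'(z)/\alpha$, and then $w(P)=g(P)^k$ reads
\[
\frac{g_0^k}{w_0}=\exp\big(\lambda-kz^\alpha\big)=\exp\eta(z),\qquad \eta(z)=\lambda(z)-\frac{z\lambda'(z)}{\alpha}=c\Big(1-\frac\beta\alpha\Big)z^\beta+\cdots .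
\]
The function $\eta$ does not depend on $k$, and for small $z\neq0$ it is small and nonzero. So for every $\delta>0$ there is $k_0$ such that a solution of \eqref{eq:bad} near $P_0$ with $k\ge k_0$ forces
\begin{equation}\label{eq:close}
0<\Big|\frac{g_0^k}{w_0}-1\Big|<\delta .
\end{equation}
If $|g_0|\ne1$, then $g_0^k/w_0$ tends to $0$ or $\infty$, and \eqref{eq:close} with $\delta=1/2$ fails for large $k$. If $g_0$ is a root of unity, then $g_0^k/w_0$ takes finitely many values, and \eqref{eq:close} fails for all $k$ when $\delta$ is small.

\emph{The remaining poles.} Let $P_1,\dots,P_M$ be the poles of Case 2, on all the curves $\tilde D$ together, at which $|g|=1$ and $g$ is not a root of unity. For large $k$, solutions of \eqref{eq:bad} can occur only near these. Choose $\delta\in(0,1)$ with $2\delta/(1-\delta)<|g(P_l)^j-1|$ for all $1\le l\le M$ and $1\le j\le M$. Fix $l$ and put $g_0=g(P_l)$, $w_0=w(P_l)$. If \eqref{eq:close} held for two exponents $k<k'\le k+M$, then dividing $g_0^{k'}/w_0$ by $g_0^k/w_0$ would give $|g_0^{k'-k}-1|<2\delta/(1-\delta)$, against the choice of $\delta$. So among $M+1$ consecutive large integers, each $P_l$ admits a nearby solution of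 \eqref{eq:bad} for at most one. At least one of the $M+1$ integers is left, and for it \eqref{eq:bad} has no solution at all.
\end{proof}

The hypothesis $D\ne B\cap U$ is what allows us to form $dw/w$; the curve $B$ itself was dealt with in Lemma~\ref{lem:round}.

\section{Arbitrarily many disjoint negative curves}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $J\ge2$. Start from the framed model $W_0$ of Lemma~\ref{lem:initial}. Given the framed model $W_i$ with $i<J$, choose $a_i\ge1$ by Lemma~\ref{lem:trans} for the set $\mathcal{D}(W_i)$, let $W_{i+1}$ be the result of a round with parameter $a_i$, and let $A_i\subset W_{i+1}$ be its new curve. By Lemma~\ref{lem:round}, $A_i$ is a $(-1)$-curve, it is neither a boundary component nor $E$, it is transversal to every component of $\partial_{W_{i+1}}$ at every common point, it meets the boundary in at least two points, and it is contracted by the frame of $W_{i+1}$.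

By Lemma~\ref{lem:moves}, $A_i$ stays contracted under all later moves and misses all later centers. So $W_J\to W_{i+1}$ is an isomorphism near $A_i$ that matches the boundaries, and all the properties just listed, except possibly for the name of the frame, hold for $A_i$ on $W_J$. By Lemma~\ref{lem:round}(a), $A_j$ is disjoint from $A_i$ for $j>i$. Thus $A_0,\dots,A_{J-1}$ are disjoint $(-1)$-curves on $W_J$.

They may still pass through nodes. Let $W$ be the model obtained from $W_J$ by blowing up once each node that lies on some $A_i$. Exactly one $A_i$ passes through such a node, transversally to both boundary branches. By (S1) its proper transform meets the new exceptional curve transversally at a point that is not a node, and its square drops by $1$. On $W$ the curve $C'=A_0+\dots+A_{J-1}$ is therefore good, each $A_i^2\le-1$, and $S:=C'^2\le-J$.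

The two boundary points of Lemma~\ref{lem:round}(b) are not nodes, so they survive on $W$ and $A_i\cdot\partial_W\ge2$. Formula \eqref{eq:adj} gives $A_i\cdot E\ge2+1-2=1$, so $m=C'\cdot E\ge J\ge2$. Proposition~\ref{prop:power} now yields reduced singular plane curves $C_n$, $n\ge2$, with $H(C_n)\to S\le-J$. Since $J$ is arbitrary, $\inf_CH(C)=-\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DHS}
Alexandru Dimca, Brian Harbourne and Gabriel Sticlaru,
\emph{On the Bounded Negativity Conjecture and singular plane curves},
arXiv:2101.07187 (2021).

\end{thebibliography}
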